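\title{Approximating loops by rational curves on real rationally connected varieties}

\begin{abstract}
Let $X$ be a smooth projective variety over $\mathbb R$ whose complexification is rationally connected. We prove that every $C^m$ map $\mathbb{RP}^1\to X(\mathbb R)$, $0\le m\le\infty$, is a $C^m$ limit of rational curves defined over $\mathbb R$. The proof is a nonlinear version of Runge's theorem in which poles are replaced by very free rational curves. We apply this to the quartic threefolds $q_1^2+q_2^2+q_3^2=t(x_0^4+\dots+x_4^4)$, whose real points form a thin $\mathbb S^2$-bundle over the real points of a curve of genus $5$. The conjecture that for small $t$ all real rational curves on these threefolds are null-homotopic is false for every admissible choice of the quadrics; it becomes true when the degree of the curves is bounded.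
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a projective variety defined over $\mathbb R$, and let $X(\mathbb R)$ be its set of real points with the Euclidean topology. A \emph{rational curve} on $X$ is a morphism $g\colon\mathbb P^1\to X$ defined over $\mathbb R$. Since $\mathbb{RP}^1$ is a circle, $g$ restricts to a loop $\mathbb{RP}^1\to X(\mathbb R)$. Which loops arise in this way, up to homotopy or up to a small error?

There are two extreme cases. If $X$ is a smooth curve of positive genus, every rational curve is constant, and no nonconstant loop can be approximated. If $X=\mathbb P^n$, every loop can be approximated uniformly. Indeed, a continuous map $\gamma\colon\mathbb{RP}^1\to\mathbb{RP}^n$ lifts to an even or odd map from the unit circle in $\mathbb R^2$ to the unit sphere in $\mathbb R^{n+1}$. Approximate the coordinates of the lift by even, respectively odd, polynomials in $(x,y)$, multiply the monomials by powers of $x^2+y^2$ to get forms of one degree, and divide these forms by their greatest common divisor, which has no real zero. This argument uses the linear structure of $\mathbb R^{n+1}$,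 which a general $X$ does not have.

The following family joins the two extremes. Let $q_1,q_2,q_3$ be real quadratic forms in $x_0,\dots,x_4$ such that
\[
C=(q_1=q_2=q_3=0)\subset\mathbb P^4
\]
is a smooth curve with $C(\mathbb R)\ne\emptyset$. Smoothness refers to the scheme defined by the three equations: the differentials $dq_1,dq_2,dq_3$ are linearly independent along $C$. We call such a triple \emph{admissible}, and put
\[
X_t=\bigl(q_1^2+q_2^2+q_3^2-t\,(x_0^4+\dots+x_4^4)=0\bigr)\subset\mathbb P^4 .
\]
A sum of real squares vanishes only if each term does, so $X_0(\mathbb R)=C(\mathbb R)$, a disjoint union of circles. For small $t>0$ the set $X_t(\mathbb R)$ is the boundary of a tube of width about $\sqrt t$ around these circles, an $\mathbb S^2$-bundle over $C(\mathbb R)$ (Lemma~\ref{lem:tube}). A loop in $X_t(\mathbb R)$ that is not null-homotopic must run along the tube, and so it stays close to $C(\mathbb R)$ and goes around one of its circles. But $C$ has genus $5$ and admits no nonconstant map from $\mathbb P^1$. It is therefore natural to guess that rational curves cannot do this. The problem is posed in the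 paper of Koll\'ar and Mangolte \cite{KM}.

\begin{quote}
\textbf{Conjecture.} \emph{For every admissible triple there is $t_*>0$ such that for $0<t<t_*$ every rational curve $g\colon\mathbb P^1\to X_t$ gives a null-homotopic map $\mathbb{RP}^1\to X_t(\mathbb R)$.}
\end{quote}

We show that the opposite holds.

\begin{theorem}\label{thm:A}
Let $q_1,q_2,q_3$ be admissible. There is $t_*>0$ such that for every $t\in(0,t_*)$ every continuous map $\mathbb{RP}^1\to X_t(\mathbb R)$ is a uniform limit of maps $g|_{\mathbb{RP}^1}$ with $g\colon\mathbb P^1\to X_t$ a morphism over $\mathbb R$; in particular it is homotopic to such a map. Hence for every $t\in(0,t_*)$ there is a rational curve $g\colon\mathbb P^1\to X_t$ with $g|_{\mathbb{RP}^1}$ not null-homotopic, and the conjecture is false.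
\end{theorem}

The only property of $X_t$ that matters for the approximation is that it contains many complex rational curves. A smooth projective complex variety is \emph{rationally connected} if two general points lie on the image of a morphism from $\mathbb P^1$. For maps $\mathbb{RP}^1\to X(\mathbb R)$, convergence in the $C^m$ topology means uniform convergence of all derivatives of order at most $m$ (of all orders if $m=\infty$), computed in any smooth embedding of $X(\mathbb R)$ in a Euclidean space.

\begin{theorem}\label{thm:B}
Let $X$ be a smooth projective variety over $\mathbb R$ with $X_{\mathbb C}$ rationally connected, let $0\le m\le\infty$, and let $\gamma\colon\mathbb{RP}^1\to X(\mathbb R)$ be a $C^m$ map. Then $\gamma$ is a limit, in the $C^m$ topology, of maps $g|_{\mathbb{RP}^1}$ with $g\colon\mathbb P^1\to X$ a morphism over $\mathbb R$.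
\end{theorem}

The reasoning behind the conjecture is correct as long as the degree $\deg g^*\mathcal O(1)$ stays bounded.

\begin{proposition}\label{prop:C}
Let $q_1,q_2,q_3$ be admissible. For every $d$ there is $t_d>0$ such that for $0<t<t_d$ every rational curve $g\colon\mathbb P^1\to X_t$ of degree at most $d$ gives a null-homotopic map $\mathbb{RP}^1\to X_t(\mathbb R)$. So the degrees of the curves in Theorem~\ref{thm:A} that represent nontrivial classes tend to $\infty$ as $t\to0$.
\end{proposition}

Section~\ref{sec:quartic} deduces Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Section~\ref{sec:idea} explains the idea of the proof of Theorem~\ref{thm:B} on examples, and Sections~\ref{sec:real}--\ref{sec:glue} carry it out. Section~\ref{sec:degree} proves Proposition~\ref{prop:C}, which is not used elsewhere.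

\section{The quartic threefolds}\label{sec:quartic}

On $\mathbb{RP}^4$ consider the smooth functions $\tilde q=(q_1,q_2,q_3)/|x|^2$, with values in $\mathbb R^3$, and $\tilde h=\sum x_i^4/|x|^4$. By the Cauchy--Schwarz inequality $\frac15\le\tilde h\le1$. The set $X_t(\mathbb R)$ is given by $|\tilde q|^2=t\tilde h$, and $C(\mathbb R)$ by $\tilde q=0$.

\begin{lemma}\label{lem:tube}
There are a compact neighborhood $\mathcal U$ of $C(\mathbb R)$ in $\mathbb{RP}^4$, a continuous retraction $\pi\colon\mathcal U\to C(\mathbb R)$ and $t'>0$ such that for $0<t<t'$ we have $X_t(\mathbb R)\subset\mathcal U$ and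
\[
X_t(\mathbb R)\to C(\mathbb R)\times\mathbb S^2,\qquad x\mapsto\bigl(\pi(x),\tilde q(x)/|\tilde q(x)|\bigr),
\]
is a homeomorphism. In particular $X_t(\mathbb R)\neq\emptyset$, and each of its components has fundamental group $\mathbb Z$.
\end{lemma}

\begin{proof}
At a point $x$ of $C(\mathbb R)$ we have $d\tilde q=dq/|x|^2$, which has rank $3$ because $C$ is smooth. So $\tilde q$ is a submersion along $C(\mathbb R)$, and $C(\mathbb R)$ is a nonempty compact $1$-manifold. Let $\pi$ be a smooth retraction of a tubular neighborhood onto $C(\mathbb R)$. The map $(\pi,\tilde q)$ is a local diffeomorphism along $C(\mathbb R)$ and is injective on this compact set, so it is a diffeomorphism from a neighborhood of $C(\mathbb R)$ onto a neighborhood of $C(\mathbb R)\times\{0\}$. Let $\mathcal U$ be the preimage of $C(\mathbb R)\times\{|y|\le r_0\}$ for a small $r_0>0$. On the compact complement of the interior of $\mathcal U$ the function $|\tilde q|^2$ has a positive lower bound, while $|\tilde q|^2\le t$ on $X_t(\mathbb R)$. So $X_t(\mathbb R)\subset\mathcal U$ for small $t$.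

Use $(\pi,\tilde q)$ as coordinates on $\mathcal U$. Fix $p\in C(\mathbb R)$ and $\omega\in\mathbb S^2$. The point $(p,\sqrt t\,s\,\omega)$, $s\ge0$, lies on $X_t$ if and only if $\phi(s):=s^2-\tilde h(p,\sqrt t\,s\,\omega)$ vanishes. Every zero has $s^2\in[\frac15,1]$, so it lies in $[\frac13,\frac32]$, and this interval is in the domain of $\phi$ if $\frac32\sqrt t\le r_0$. We have $\phi(\frac13)\le\frac19-\frac15<0$ and $\phi(\frac32)\ge\frac94-1>0$, and $\phi'\ge\frac23-D\sqrt t$ on the interval, where $D$ bounds the derivative of $\tilde h$ in the second coordinate on $\mathcal U$. For small $t$, independent of $(p,\omega)$, the function $\phi$ has exactly one zero. So the map in the lemma is a continuous bijection of compact Hausdorff spaces, hence a homeomorphism, and each component of $X_t(\mathbb R)$ is homeomorphic to $\mathbb S^1\times\mathbb S^2$.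
\end{proof}

The hypothesis $C(\mathbb R)\ne\emptyset$ only excludes a vacuous case: otherwise $|\tilde q|^2$ has a positive minimum on $\mathbb{RP}^4$ and $X_t(\mathbb R)=\emptyset$ for small $t$.

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
In the pencil spanned by $q_1^2+q_2^2+q_3^2$ and $\sum x_i^4$, the parameters of singular members form a Zariski closed subset of $\mathbb P^1(\mathbb C)$. It does not contain the Fermat quartic, which is smooth, so it is finite. Choose $t_*\le t'$ such that $X_t$ is smooth for $0<t<t_*$. By adjunction a smooth quartic threefold has canonical bundle $\mathcal O(4-5)=\mathcal O(-1)$. So it is a Fano manifold (the anticanonical bundle is ample), and Fano manifolds are rationally connected by the theorem of Campana and Koll\'ar--Miyaoka--Mori. Theorem~\ref{thm:B} with $m=0$ gives the approximation. Two maps into a compact submanifold of a Euclidean space that are uniformly close are homotopic: retract the straight-line homotopy to the submanifold. Applied to a loop generating the fundamental group of a component of $X_t(\mathbb R)$, this gives a rational curve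 that is not null-homotopic.
\end{proof}

\section{The idea: many small poles}\label{sec:idea}

This section is a guide; nothing in it is used later. Model $\mathbb{RP}^1$ as the unit circle in $\mathbb P^1(\mathbb C)$. A real-analytic loop in $X(\mathbb R)$ extends holomorphically to a thin annulus around the circle. We want to change this map slightly so that it extends over the inner disc; the outer disc is then handled by reflection. A smooth extension exists, because $X(\mathbb C)$ is simply connected. Cut the disc into cells so small that each is mapped into one chart of $X$, and make the map holomorphic near the edges of the cells by ordinary approximation theory. What remains is a local problem.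

\medskip
\noindent\emph{Local problem.} Given a holomorphic map $v$ from an annulus $\{\tau_0<|\zeta|<1\}$ to a small ball in a chart of $X$, find a holomorphic map from the disc to $X$ that is close to $v$ near the outer boundary.

\medskip
The solution cannot in general stay in the chart: for $v=a/\zeta$ the integral $\oint v\,d\zeta$ over a circle near the boundary is $2\pi i a$, and it would vanish for a map that extends with values in $\mathbb C^n$. If $X=\mathbb P^n$ and the chart is affine, one allows poles and uses Runge's theorem. On a general $X$ a substitute for a simple pole is a trip around a rational curve. Let $\Psi\colon\mathbb P^1\times\{|y|<1\}\to X$ be a family of rational curves that is biholomorphic near $(0,0)$. If $\omega_0$ and $y$ are holomorphic near $w$, then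
\[
\zeta\mapsto\Psi\Bigl(\frac b{\zeta-w}+\omega_0(\zeta),\,y(\zeta)\Bigr)
\]
is holomorphic at $w$ as a map to $X$. We call this a \emph{bubble}. Where $|\zeta-w|\gg|b|$, the map is back in the chart and looks like a simple pole, up to a quadratic error.

\begin{example}[one bubble]\label{ex:parabola}
Let $X=\mathbb P^2$ with affine chart $\mathbb C^2$, and suppose that we may only use the parabolas $\Psi(\omega,y)=(\omega,y+\omega^2)$, which extend to $\omega=\infty$ by the point $[0:0:1]$. The parabola through $\xi=(\xi_1,\xi_2)$ has velocity $a(\xi)=(1,2\xi_1)$. The bubble at $w=0$ is $\bigl(b/\zeta+\omega_0,\ y+(b/\zeta+\omega_0)^2\bigr)$, and its principal part is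
\[
\Bigl(\frac b\zeta,\ \frac{2b\,\omega_0(0)}\zeta+\frac{b^2}{\zeta^2}\Bigr)=\frac{b\,a(\xi)}\zeta+\Bigl(0,\frac{b^2}{\zeta^2}\Bigr),\qquad \xi_1=\omega_0(0).
\]
Three features appear. The residue is a multiple of one vector $a(\xi)$, so $n$ families of curves are needed to produce an arbitrary residue in $\mathbb C^n$. The vector $a(\xi)$ depends on the value at $w$ of the regular part of the map. And the pole carries a \emph{tail}, here $(0,b^2/\zeta^2)$, which on $|\zeta|\ge\delta$ is at most $(|b|/\delta)^2\,\delta/|\zeta|$.
\end{example}

To treat a bubble as a pole plus a small tail we need a radius $\delta$ that is much larger than the residue and much smaller than the distance to the next pole. This dictates where the poles go.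

\begin{example}[spreading a pole]\label{ex:spread}
Take $v=1/\zeta$. Differentiating $\log(\zeta^N-\tau^N)$ gives
\[
\frac1N\sum_{\omega^N=1}\frac1{\zeta-\tau\omega}=\frac{\zeta^{N-1}}{\zeta^N-\tau^N}\ \longrightarrow\ \frac1\zeta\qquad(|\zeta|>\tau,\ N\to\infty).
\]
The residues are $1/N$, but the spacing of the poles is also of order $1/N$, so there is no room for $\delta$. Now let $\beta$ be a smooth radial function of integral $1$ supported in $\tau_1\le|w|\le\tau_2$, and let $\mu$ be area measure. By the mean value property $\int\beta(w)\,d\mu(w)/(\zeta-w)=1/\zeta$ for $|\zeta|>\tau_2$. A Riemann sum over the lattice $\varepsilon\mathbb Z[i]$ has poles with spacing $\varepsilon$ and residues $\varepsilon^2\beta(\ell)$. Any $\delta$ with $\varepsilon^2\ll\delta\ll\varepsilon$ separates the two scales.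
\end{example}

There are about $\varepsilon^{-2}$ poles, and the sum of their tails must be small. Let $\delta=\varepsilon^a$. On $|\zeta-w|\approx\delta$ the pole has size $\varepsilon^{2-a}$, and the regular part, which is bounded and holomorphic on a disc of radius about $\varepsilon$, varies by $\varepsilon^{a-1}$. With $e=\min(2-a,a-1)$ the quadratic error is $\varepsilon^{2e}$, the tail is at most $\varepsilon^{2e}\delta/|\zeta-w|$, and the sum of the tails is at most of order $\varepsilon^{2e+a-2}$. The exponent is positive exactly when $\frac43<a<2$. We take $a=\frac32$.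

Two difficulties remain. First, the solution of the local problem is only close to $v$, so the map outside the cells must be adjusted to match it exactly. To first order this is a Cousin problem for a vector bundle on $\mathbb P^1$, and it may be obstructed; we remove the obstruction by allowing finitely many extra poles, which are then spread out together with $v$. Second, all the unknowns (residues, tails, regular parts, the adjustment) depend on one another. We find them simultaneously as a fixed point of a continuous self-map of a compact convex set of holomorphic functions. This needs only sup norm bounds that are uniform in the number of poles.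

\section{Real structures and the reduction to analytic loops}\label{sec:real}

From now until Section~\ref{sec:glue}, $X\subset\mathbb P^N$ is as in Theorem~\ref{thm:B}, embedded over $\mathbb R$, and $n=\dim X\ge1$ (the case $n=0$ is trivial). We write $X$ also for the complex manifold $X(\mathbb C)$, let $\sigma$ be complex conjugation on it, and fix a metric $\operatorname{dist}$ inducing its topology. The open ball of radius $r$ in $\mathbb C^k$ is $\mathbb B^k(r)$; we put $\mathbb B^k=\mathbb B^k(1)$, $\mathbb B(r)=\mathbb B^n(r)$ and $\mathbb D=\mathbb B^1$. The maximum principle and Cauchy's estimates hold for $\mathbb C^k$-valued holomorphic functions with the Euclidean norm, by composing with linear forms. The letter $C$ denotes constants.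

On $\mathbb P^1$ we use the involution $c(z)=1/\bar z$, with fixed set $S^1=\{|z|=1\}$. The Cayley transform $x\mapsto(x-i)/(x+i)$ carries $x\mapsto\bar x$ to $c$, so this is the standard real structure. A map $g$ from a $c$-invariant set to $X$ (or to $\mathbb C^M$) is \emph{equivariant} if $g\circ c=\sigma\circ g$ (or $g\circ c=\bar g$). By GAGA a holomorphic map $\mathbb P^1\to X$ is a morphism, and it is defined over $\mathbb R$ if it is equivariant.

For a real positive definite quadratic form $q$ on $\mathbb R^{N+1}$ let $W_q=X\setminus\{q=0\}$. The functions $x_ix_j/q$, $i\le j$, embed $W_q$ as a closed smooth subvariety of $\mathbb C^M$, $M=\binom{N+2}2$, defined over $\mathbb R$: the Veronese embedding turns $q$ into a linear form, and the complement of its zero set is the affine hyperplane $\{q=1\}$ of $\mathbb C^M$. Under this embedding $\sigma$ becomes complex conjugation, and $X(\mathbb R)\subset W_q$ becomes a compact real-analytic submanifold of $\mathbb R^M$. Let $q_0=\sum x_i^2$.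

\begin{proposition}\label{prop:hol}
Let $\gamma\colon S^1\to X(\mathbb R)$ be real-analytic. There are $R>1$ and an equivariant holomorphic extension $\tilde\gamma$ of $\gamma$ to a neighborhood of $A_0=\{1/R\le|z|\le R\}$, with values in $W_{q_0}$, such that for every $\eta>0$ there is an equivariant holomorphic map $g\colon\mathbb P^1\to X$ with $\operatorname{dist}(g,\tilde\gamma)<\eta$ on $A_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Proposition~\ref{prop:hol}]
View $X(\mathbb R)\subset\mathbb R^M$ through $q_0$. The Fej\'er means of a $C^m$ map $\gamma\colon S^1\to\mathbb R^M$ are trigonometric polynomials that converge to $\gamma$ in $C^m$, since convolution commutes with differentiation. The nearest-point retraction onto $X(\mathbb R)$ is real-analytic near $X(\mathbb R)$, and composing with it gives real-analytic maps $S^1\to X(\mathbb R)$ that converge to $\gamma$ in $C^m$. So we may assume that $\gamma$ is real-analytic. Let $g_\nu\to\tilde\gamma$ uniformly on $A_0$ as in the proposition. For large $\nu$ the sets $g_\nu(A_0)$ lie in a fixed compact subset of $W_{q_0}$, so $g_\nu\to\tilde\gamma$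 uniformly on $A_0$ as maps to $\mathbb C^M$. As $S^1$ lies in the interior of $A_0$, Cauchy's estimates give uniform convergence of all derivatives on $S^1$.
\end{proof}

The extension $\tilde\gamma$ is immediate. The coordinates of $\gamma\colon S^1\to\mathbb R^M$ extend holomorphically to an annulus $\{1/R'<|z|<R'\}$. The polynomial equations of $W_{q_0}$ hold on $S^1$, hence on the annulus by the identity theorem, and $\overline{\tilde\gamma\circ c}$ is holomorphic and equal to $\tilde\gamma$ on $S^1$, hence everywhere. Fix $R\in(1,R')$ and $\eta>0$. The construction of $g$ occupies Sections~\ref{sec:tubes}--\ref{sec:glue}.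

\section{Tubes of rational curves}\label{sec:tubes}

Every holomorphic vector bundle on $\mathbb P^1$ is a direct sum of line bundles $\mathcal O(a)$, and $H^1(\mathbb P^1,\mathcal O(a))=0$ for $a\ge-1$. A morphism $f\colon\mathbb P^1\to X$ is \emph{very free} if $f^*T_X\cong\bigoplus\mathcal O(a_i)$ with all $a_i\ge1$. We use rational connectedness through the following fact \cite[IV.3.9]{Kol}: \emph{a smooth projective rationally connected complex variety is simply connected, and through every point of it there passes a very free curve.} We also use the basic deformation theory of morphisms. The morphisms $\mathbb P^1\to X$ form a complex space $\operatorname{Mor}$ with a holomorphic evaluation map $\mathbb P^1\times\operatorname{Mor}\to X$. If $H^1(f^*T_X)=0$, then $\operatorname{Mor}$ is a manifold near $[f]$ with tangent space $H^0(f^*T_X)$, and the tangent vector of a family $f_\lambda$ is the section $\partial_\lambda f_\lambda|_{\lambda=0}$.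

The next lemma provides, near every point, $n$ families of curves as in Example~\ref{ex:parabola}, with independent directions. We denote by $e_1,\dots,e_n$ the standard basis of $\mathbb C^n$, and by $(1,0)$ the first basis vector of $\mathbb C\times\mathbb C^{n-1}$.

\begin{lemma}\label{lem:tubes}
For every $x\in X$ there are $r>0$, $C_1>0$, a biholomorphism $\Phi$ from $\mathbb B(2r)$ onto a neighborhood of $x$ with $\Phi(0)=x$, and for $k=1,\dots,n$ holomorphic maps $\Psi_k\colon\mathbb P^1\times\mathbb B^{n-1}\to X$ and $T_k\colon\mathbb B(2r)\to\mathbb C\times\mathbb B^{n-1}(\frac12)$ such that for $\xi,\xi'\in\mathbb B(2r)$: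
\begin{enumerate}
\item[(a)] $\Psi_k\circ T_k=\Phi$, and $DT_k(\xi)$ is invertible;
\item[(b)] $a_k(\xi):=DT_k(\xi)^{-1}(1,0)$ satisfies $|a_k(\xi)-e_k|\le\frac1{2n}$;
\item[(c)] $Q_{k,\xi}(\xi'):=DT_k(\xi)^{-1}\bigl(T_k(\xi')-T_k(\xi)\bigr)-(\xi'-\xi)$ satisfies $|Q_{k,\xi}(\xi')|\le C_1|\xi'-\xi|^2$.
\end{enumerate}
\end{lemma}

Thus $T_k$ straightens the $k$-th family of curves, $a_k(\xi)$ is the velocity, in the chart $\Phi$, of the member through $\Phi(\xi)$, and $Q_{k,\xi}$ measures the failure of $T_k$ to be affine. In Example~\ref{ex:parabola}, $T(\xi)=(\xi_1,\xi_2-\xi_1^2)$ and $Q_\xi(\xi')=(0,-(\xi_1'-\xi_1)^2)$. By (b), for any $\xi^1,\dots,\xi^n\in\mathbb B(2r)$ the matrix with columns $a_k(\xi^k)$ differs from the identity by a matrix of norm at most $\sqrt n/(2n)\le\frac12$. Hence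
\begin{equation}\label{eq:basis}
\text{for }\beta\in\mathbb C^n\text{ there is a unique }b\in\mathbb C^n\text{ with }\sum_kb_k\,a_k(\xi^k)=\beta,\text{ and }|b|\le2|\beta|.
\end{equation}

\begin{proof}
Let $f$ be very free with $f(0)=x$, and let $E=f^*T_X$. Since $H^1(E)=0$, the space $\operatorname{Mor}$ is a manifold near $[f]$. Consider the map $j\colon[f_1]\mapsto(f_1(0),f_1'(0))\in TX$ near $[f]$. In a chart at $x$ its differential at $[f]$ sends a section $s$ of $E$ to $(s(0),s'(0))$. This is onto, because the cokernel of the map from $H^0(E)$ to $1$-jets at $0$ embeds in $H^1(E(-2))=\bigoplus H^1(\mathcal O(a_i-2))=0$. So $j$, and with it the evaluation $[f_1]\mapsto f_1(0)$, is a submersion on a neighborhood $\mathcal F$ of $[f]$ in $\operatorname{Mor}$. The open set $j(\mathcal F)$ meets $T_xX$ in a nonempty open set, which contains a basis. This gives $f_1,\dots,f_n\in\mathcal F$ with $f_k(0)=x$ and $f_1'(0),\dots,f_n'(0)$ linearly independent.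

Fix $k$. Choose an $(n-1)$-dimensional submanifold of $\mathcal F$ through $[f_k]$ whose tangent space is mapped by the differential of the evaluation isomorphically onto a complement of $\mathbb Cf_k'(0)$ in $T_xX$. Parametrize it by $y\in\mathbb B^{n-1}$ as $f_{k,y}$ with $f_{k,0}=f_k$, and put $\Psi_k(\omega,y)=f_{k,y}(\omega)$. Then $D\Psi_k(0,0)$ is invertible and sends $(1,0)$ to $f_k'(0)$. Choose a chart $\Phi$ with $\Phi(0)=x$ and $D\Phi(0)e_k=f_k'(0)$ for all $k$, and let $T_k=\Psi_k^{-1}\circ\Phi$ near $0$, with the local inverse of $\Psi_k$ at $(0,0)$. Then $T_k(0)=(0,0)$ and $a_k(0)=e_k$. For small $r$ the maps $T_k$ are holomorphic with invertible differential near the closed ball of radius $2r$, and have values in $\mathbb C\times\mathbb B^{n-1}(\frac12)$. Then (a) holds, (b) holds by continuity after shrinking $r$, and (c) is Taylor's formula on the ball together with the boundedness of $DT_k^{-1}$.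
\end{proof}

Fix such data for each $x$. The open sets $\Phi_x(\mathbb B(r_x/4))$ cover the compact space $X$. Take a finite subcover and a Lebesgue number $\lambda$ for it: every subset of $X$ of diameter less than $\lambda$ lies in a member of the subcover. The charts need not be compatible with $\sigma$, since they will be used only inside the unit disc.

\section{A holomorphic map near a graph}\label{sec:graph}

In this section we reduce to finitely many local problems in the sense of Section~\ref{sec:idea}.

\subsection*{Smooth extension and grid}
Let $R<R_1<R_2<R'$. Since $X$ is simply connected, the loop $\tilde\gamma|_{|z|=1/R_2}$ extends continuously to the disc $|z|\le1/R_2$. Together with $\tilde\gamma$ this is a continuous map on $\{|z|\le1\}$; smooth it without changing it on $\{1/R_1\le|z|\le1\}$, and extend it to $\{|z|\geq1\}$ by $\Gamma=\sigma\circ\Gamma\circ c$. The result is a smooth equivariant map $\Gamma\colon\mathbb P^1\to X$ that equals $\tilde\gamma$ near $A_0$.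

Let $\Sigma\subset\{|z|\le1/R\}$ be the union of the circles $|z|=l/(LR)$, $1\le l\le L$, and of $L'\ge2$ equally spaced radial segments from $|z|=1/(LR)$ to $|z|=1/R$ (Figure~\ref{fig:cells}). The components $\Delta_j$, $j\in J$, of $\{|z|<1/R\}\setminus\Sigma$ are a disc and finitely many polar rectangles; we call them \emph{cells}. They are simply connected. By uniform continuity of $\Gamma$ we can choose $L,L'$ so large that $\Gamma(\overline{\Delta_j})$ has diameter less than $\lambda/2$ for all $j$. Put $K=A_0\cup\Sigma\cup c(\Sigma)$. This is a $c$-invariant compact subset of $\mathbb C^*$ with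
\[
\mathbb P^1\setminus K=\bigcup_j\bigl(\Delta_j\cup c(\Delta_j)\bigr),\qquad\partial\Delta_j\subset K,\qquad\operatorname{int}K=\operatorname{int}A_0 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25,even odd rule] (0,0) circle (2.3) (0,0) circle (1.8);
\draw[very thick] (0,0) circle (2.03);
\foreach \r in {0.6,1.2,1.8,2.3} \draw (0,0) circle (\r);
\foreach \a in {0,45,...,315} \draw (\a:0.6)--(\a:1.8);
\node at (22.5:1.5) {$\Delta_j$};
\node at (135:2.65) {$A_0$};
\begin{scope}[xshift=6.2cm]
\fill[gray!25,even odd rule] (0,0) circle (2.05) (0,0) circle (1.7);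
\begin{scope}
\clip (0,0) circle (1.4);
\foreach \x in {-7,...,7} \foreach \y in {-7,...,7} \fill (0.2*\x,0.2*\y) circle (0.025);
\end{scope}
\fill[white] (0,0) circle (0.8);
\draw[dashed] (0,0) circle (0.8) (0,0) circle (1.4);
\draw (0,0) circle (1.7) (0,0) circle (2.05) (0,0) circle (2.3);
\foreach \p in {(-0.3,0.2),(0.3,0.3),(0.1,-0.35)} \node at \p {$\times$};
\node at (90:1.87) {\small $O_j$};
\end{scope}
\end{tikzpicture}
\caption{Left: the unit circle (thick), the annulus $A_0$ (shaded) on which the loop extends holomorphically, and the polar grid cutting the inner disc into cells $\Delta_j$; the mirror grid outside is not drawn. Right: one cell in its conformal coordinate $\zeta\in\mathbb D$. The circles have radii $\tau_1<\tau_2$ (dashed) and $\tau_3<\tau_4<1$. The small poles (dots) fill the annulus between the dashed circles, the inner and outer maps are glued on the shaded annulus $O_j$, and in one cell there are auxiliary poles (crosses) that make the gluing problem solvable.}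
\label{fig:cells}
\end{figure}

\subsection*{An affine neighborhood}
To approximate $\Gamma|_K$ by holomorphic maps we want a target in $\mathbb C^M$. A quadric section has real codimension $2$ in $X$ and the grid is one-dimensional, so a general quadric misses its image.

\begin{lemma}\label{lem:affine}
There is a real positive definite form $q$ with $\Gamma(K)\subset W_q$.
\end{lemma}

\begin{proof}
All real forms $q$ near $q_0$ are positive definite and have no zero on the compact set $\Gamma(A_0)\subset W_{q_0}$. They have no zero at real points. A nonreal point of $\mathbb P^N$ is $[a+ib]$ with $a,b\in\mathbb R^{N+1}$ linearly independent, and $q(a+ib)=0$ means $q(a,a)-q(b,b)=0$ and $q(a,b)=0$ for the bilinear form of $q$. These are two independent linear conditions, since $q(a,a),q(a,b),q(b,b)$ can be prescribed freely. Let $D$ be the dimension of the space of real quadratic forms. For each of the finitely many circles and segments of $\Sigma$, the pairs $(z,q)$ with $\Gamma(z)$ nonreal and $q(\Gamma(z))=0$ form a smooth vector bundle of rank $D-2$ over a $1$-manifold. Its image in the space of forms is a smooth image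 of a manifold of dimension $D-1$, so it has measure zero. Choose $q$ near $q_0$ outside these null sets. Then $q$ has no zero on $\Gamma(\Sigma)$, and none on $\Gamma(c(\Sigma))=\sigma(\Gamma(\Sigma))$ because $q$ is real.
\end{proof}

Put $W=W_q\subset\mathbb C^M$. Approximating maps will leave $W$, so we need a way to return to it.

\begin{lemma}\label{lem:retr}
There are a conjugation-invariant open neighborhood $\mathcal N$ of $\Gamma(K)$ in $\mathbb C^M$ and a holomorphic map $\rho\colon\mathcal N\to W$ that commutes with conjugation and is the identity on $W\cap\mathcal N$.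
\end{lemma}

\begin{proof}
On an affine variety every short exact sequence of vector bundles splits. Applied over $\mathbb R$ to $0\to TW\to W\times\mathbb C^M\to N_W\to0$, this gives an algebraic subbundle $N'\subset W\times\mathbb C^M$, defined over $\mathbb R$ and complementary to $TW$. The map $\Theta\colon N'\to\mathbb C^M$, $(w,\nu)\mapsto w+\nu$, commutes with conjugation, is locally biholomorphic along the zero section, and is injective on the zero section. Hence it is biholomorphic from an open neighborhood $\mathcal W$ of the compact set $\Gamma(K)\times\{0\}$ onto an open set. Since $\Gamma(K)$ is conjugation-invariant, we may replace $\mathcal W$ by its intersection with its conjugate. The set $W'=\{w\in W:(w,0)\notin\mathcal W\}$ is closed in $W$, hence in $\mathbb C^M$. Let $\mathcal N=\Theta(\mathcal W)\setminus W'$, and let $\rho$ be $(\Theta|_{\mathcal W})^{-1}$ followed by the projection $N'\to W$. If $w\in W\cap\mathcal N$, then $(w,0)\in\mathcal W$ and $\Theta(w,0)=w$, so $\rho(w)=w$.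
\end{proof}

\subsection*{The map $u$}
We use Mergelyan's theorem in the following form \cite[II.10.4]{Gam}: \emph{if $K\subset\mathbb C$ is compact and $\mathbb C\setminus K$ has finitely many components, then every continuous function on $K$ that is holomorphic in $\operatorname{int}K$ is a uniform limit on $K$ of rational functions with poles off $K$.} It applies to the coordinates of $\Gamma|_K\colon K\to\mathbb C^M$. Let $\Gamma_1$ be a rational map with poles off $K$ that is close to $\Gamma$ on $K$. The map $\overline{\Gamma_1\circ c}$ is also rational with poles off $K$, and equally close to $\overline{\Gamma\circ c}=\Gamma$. Replacing $\Gamma_1$ by the average of the two, we may assume that it is equivariant. Define $u=\rho\circ\Gamma_1$ on the $c$-invariant open set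
\[
\Omega=\{z:\Gamma_1(z)\in\mathcal N,\ \rho(\Gamma_1(z))\in\mathcal N\}.
\]
It is holomorphic and equivariant with values in $W\cap\mathcal N$. Since $\rho\circ\Gamma=\Gamma$ on $K$ and $\rho$ is uniformly continuous near $\Gamma(K)$, for a good enough approximation we have $K\subset\Omega$ and
\begin{equation}\label{eq:uclose}
\operatorname{dist}(u,\Gamma)<\min(\eta/2,\lambda/8)\quad\text{on }K .
\end{equation}
In particular $u(\partial\Delta_j)$ has diameter less than $\frac34\lambda$.

\subsection*{Cells}
For each $j$ choose a member $\Phi_j(\mathbb B(r_j/4))$ of the finite subcover that contains $u(\partial\Delta_j)$. The other data $\Psi_k,T_k,a_k,Q_{k,\xi}$ of Lemma~\ref{lem:tubes} for this chart depend on $j$, which we suppress. By the Riemann mapping theorem $\Delta_j$ has a conformal coordinate $\zeta\colon\Delta_j\to\mathbb D$, and we describe subsets of $\Delta_j$ by conditions on $\zeta$. The set $\{z\in\Omega:u(z)\in\Phi_j(\mathbb B(r_j/4))\}$ is an open neighborhood of $\partial\Delta_j$, so its complement in $\Delta_j$ is compact. Hence there is $\tau_0<1$ such that for all $j$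
\[
v_j:=\Phi_j^{-1}\circ u\colon\{\tau_0<|\zeta|<1\}\to\mathbb B(r_j/4)
\]
is defined and holomorphic. Fix $\tau_0<\tau_1<\tau_2<\tau_3<\tau_4<1$, and put
\[
B_j=\{|\zeta|<\tau_4\},\qquad O_j=\{\tau_3<|\zeta|<\tau_4\},\qquad A=\mathbb P^1\setminus\bigcup_j\bigl(\{|\zeta|\le\tau_3\}_j\cup c\{|\zeta|\le\tau_3\}_j\bigr),
\]
where the subscript indicates the cell. The open sets $A,B_j,c(B_j)$ cover $\mathbb P^1$, the $B_j$ and $c(B_j)$ are pairwise disjoint, $A\cap B_j=O_j$, and $K\subset A\subset\overline A\subset\Omega$.

\subsection*{Perturbing $u$}
For $z\in\Omega$ and $\nu\in T_{u(z)}W\subset\mathbb C^M$ with $u(z)+\nu\in\mathcal N$ put $E(z,\nu)=\rho(u(z)+\nu)$. Then $E$ is holomorphic, $E(c(z),\bar\nu)=\sigma E(z,\nu)$ and $E(z,0)=u(z)$; moreover $D_\nu E(z,0)$ is the identity of $T_{u(z)}W$, because $\rho$ is the identity on $W\cap\mathcal N$. On the compact set $\overline{O_j}$ we identify $\mathbb C^n$ with $T_uW$ by $D\Phi_j(v_j)$. There is $C_0\geq1$ that bounds the norms of these isomorphisms and of their inverses. By compactness and Taylor's formula there are $\kappa_1,C_R>0$ such that for $\zeta\in O_j$ and $x\in\mathbb C^n$,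 $|x|<\kappa_1$,
\begin{equation}\label{eq:exp}
\Phi_j^{-1}E\bigl(\zeta,D\Phi_j(v_j(\zeta))x\bigr)=v_j(\zeta)+x+\mathcal R_j(\zeta,x),\qquad|\mathcal R_j(\zeta,x)|\le C_R|x|^2,
\end{equation}
with $\mathcal R_j$ holomorphic in $(\zeta,x)$.

\section{The linear Cousin problem}\label{sec:cousin}

The final map will be $E(z,s(z))$ on $A$, for a small section $s$ of $u^*T_X$. By \eqref{eq:exp} it reads $v_j+s+O(|s|^2)$ on $O_j$, and it has to agree with a map constructed in $B_j$, to which we are free to add a small holomorphic function $\varphi_j$. An error $e_j$ on $O_j$ can thus be absorbed if we can solve $\varphi_j-s=e_j$ with bounds.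

Let $V$ be the holomorphic vector bundle on $\mathbb P^1$ glued from $u^*TW\subset A\times\mathbb C^M$ and the trivial bundles $B_j\times\mathbb C^n$, $c(B_j)\times\mathbb C^n$ as follows. Over $O_j$ identify $(z,x)$ with $(z,D\Phi_j(v_j(z))x)$. Over $c(O_j)$ identify $(z,x)$ with $(z,\overline{D\Phi_j(v_j(c(z)))\bar x})$; this is linear in $x$, holomorphic in $z$, and lies in the conjugate of $T_{u(c(z))}W$, which is $T_{u(z)}W$. The maps $(z,\nu)\mapsto(c(z),\bar\nu)$ on the three kinds of pieces are compatible with the gluing. So for a holomorphic or meromorphic section $s$ over a $c$-invariant open set, $s^*=\overline{s\circ c}$ is again such a section, and $s^{**}=s$. We call $s$ \emph{real} if $s^*=s$. For a section $s$ over $A$ let $s_j=D\Phi_j(v_j)^{-1}s|_{O_j}$, a $\mathbb C^n$-valued function with $C_0^{-1}|s|\le|s_j|\le C_0|s|$.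

The obstruction to solving $\varphi_j-s_j=e_j$ lies in $H^1(\mathbb P^1,V)$, which we do not control. We therefore allow poles. Fix a cell $j_0$ and a finite set $Z\subset\{|\zeta|<\tau_1\}_{j_0}$, and let $V'=V(Z+c(Z))$ be the sheaf of meromorphic sections of $V$ with at most simple poles at $Z\cup c(Z)$. If $V\cong\bigoplus\mathcal O(d_i)$, then $V'\cong\bigoplus\mathcal O(d_i+2\#Z)$, and we take $\#Z$ so large that $H^1(\mathbb P^1,V')=0$. For $\alpha=(\alpha_w)_{w\in Z}\in(\mathbb C^n)^Z$ put
\[
p_{j_0}(\alpha)=\sum_{w\in Z}\frac{\alpha_w}{\zeta-w},\qquad p_j(\alpha)=0\quad(j\ne j_0).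
\]
Since $Z$ has positive distance from $\{|\zeta|\ge\tau_1\}$, there is $C_p$ with
\begin{equation}\label{eq:p}
|p_j(\alpha)|+|\partial_\zeta\,p_j(\alpha)|\le C_p|\alpha|\qquad\text{on }\{\tau_1\le|\zeta|<1\}.
\end{equation}
Consider the real-linear map
\[
\mathcal L\colon\mathcal O(A,V)^{\mathrm{real}}\times\prod_{j}\mathcal O(B_j,\mathbb C^n)\times(\mathbb C^n)^Z\to\prod_j\mathcal O(O_j,\mathbb C^n),\quad(s,\varphi,\alpha)\mapsto\bigl(\varphi_j+p_j(\alpha)-s_j\bigr)_j .
\]
Both sides are real Fr\'echet spaces for locally uniform convergence, and $\mathcal L$ is continuous. Let $\|e\|=\max_j\sup_{O_j}|e_j|$, and let $\|(s,\varphi,\alpha)\|$ be the maximum of $\sup_A|s|$ (measured in $\mathbb C^M$), $\sup_{B_j}|\varphi_j|$ and $|\alpha|$.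

\begin{lemma}\label{lem:cousin}
There are a real-linear right inverse $\mathcal S$ of $\mathcal L$, continuous for locally uniform convergence, and a constant $C_S$ with $\|\mathcal S(e)\|\le C_S\|e\|$ whenever $\|e\|<\infty$.
\end{lemma}

\begin{proof}
\emph{Surjectivity.} Let $B=\bigcup_j(B_j\cup c(B_j))$. The Mayer--Vietoris sequence
\[
H^0(A,V')\oplus H^0(B,V')\to H^0(A\cap B,V')\to H^1(\mathbb P^1,V')=0
\]
shows that every section $\hat e$ over $A\cap B$ is $\hat\varphi-s$ with $\hat\varphi\in H^0(B,V')$ and $s\in H^0(A,V')=\mathcal O(A,V)$; the last equality holds as $A$ misses $Z\cup c(Z)$. Given $e$, let $\hat e$ be the real section that equals $e_j$ on $O_j$. Replacing $\hat\varphi,s$ by $\frac12(\hat\varphi+\hat\varphi^*)$, $\frac12(s+s^*)$ makes $s$ real. On $B_j$, subtracting principal parts writes $\hat\varphi=\varphi_j+p_j(\alpha)$ with $\varphi_j$ holomorphic. So $\mathcal L(s,\varphi,\alpha)=e$.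

\emph{Continuous inverse.} An element of $\ker\mathcal L$ glues, with its mirror image, to a real global section of $V'$ that determines it. So the kernel is finite-dimensional and has a closed complement by the Hahn--Banach theorem. The restriction of $\mathcal L$ to the complement is a continuous bijection of Fr\'echet spaces, and its inverse $\mathcal S$ is continuous by the open mapping theorem.

\emph{Sup norms.} Let $(s,\varphi,\alpha)=\mathcal S(e)$ and $\tau_*=\frac12(\tau_3+\tau_4)$. Continuity of $\mathcal S$ means that each continuous seminorm of $\mathcal S(e)$ is bounded by a constant times the supremum of $|e|$ on a compact set, hence by $C\|e\|$. This bounds $|\alpha|$, the functions $\varphi_j$ on the compact sets $\{|\zeta|\le\tau_*\}\subset B_j$, and $s$ on the compact set $A_*\subset A$ obtained from $\mathbb P^1$ by removing the discs $\{|\zeta|<\tau_*\}_j$ and their mirror images. The equation $\mathcal L\mathcal S(e)=e$ covers the rest. On $\{\tau_*\le|\zeta|<\tau_4\}\subset A_*$ we have $\varphi_j=e_j+s_j-p_j(\alpha)$. On $\{\tau_3<|\zeta|<\tau_*\}$ we have $s_j=\varphi_j+p_j(\alpha)-e_j$. In both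 cases the right side is already bounded, by \eqref{eq:p}. On the mirror annuli $|s|=|s\circ c|$ because $s$ is real.
\end{proof}

\section{Bubbles and the fixed point}\label{sec:bubbles}

\subsection*{The smooth model and its $\bar\partial$-defect}
Inside the cell $\Delta_j$ we must continue the function $v_j+p_j(\alpha)+\varphi_j$ from $O_j$ to $B_j$. We first do so smoothly. Let $\chi$ be a smooth function on $\mathbb C$ with values in $[0,1]$, equal to $0$ for $|\zeta|\le\tau_1$ and to $1$ for $|\zeta|\ge\tau_2$. Put
\[
\psi_j=\chi\,(v_j+p_j(\alpha))+\varphi_j\ \text{ on }B_j,\qquad\beta_j=\tfrac1\pi(\partial_{\bar\zeta}\chi)\,(v_j+p_j(\alpha)).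
\]
The cutoff removes both the disc $|\zeta|\le\tau_0$, where $v_j$ is undefined, and the poles of $p_j(\alpha)$. So $\psi_j$ is smooth, and $\beta_j$, extended by zero, is smooth on $\mathbb C$ with support in $\{\tau_1\le|\zeta|\le\tau_2\}$; by \eqref{eq:p} its $C^1$ norm is bounded uniformly for $|\alpha|\le1$. The Cauchy transform $\widehat\beta(\zeta)=\int\beta(w)\,d\mu(w)/(\zeta-w)$ of a smooth compactly supported $\beta$ is smooth with $\partial_{\bar\zeta}\widehat\beta=\pi\beta$. Hence
\[
H_j:=\chi\,(v_j+p_j(\alpha))-\widehat\beta_j\ \text{ is holomorphic on }\mathbb D,\qquad\psi_j=H_j+\varphi_j+\widehat\beta_j .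
\]
All non-holomorphy sits in $\widehat\beta_j$, a continuous superposition of simple poles, which we now discretize.

Fix $\kappa_0\in(0,1]$ so small that $(C_p+1)\kappa_0\le r_j/4$ for all $j$, that $C_0\kappa_0<\kappa_1$, and that $u(z)+\nu\in\mathcal N$ for $z\in\overline A$ and $|\nu|\le\kappa_0$. We work with triples $\|(s,\varphi,\alpha)\|\le\kappa\le\kappa_0$. Then $|\psi_j|\le\frac{r_j}4+(C_p+1)\kappa\le\frac{r_j}2$ on $B_j$. From now on $C$ denotes constants that depend on the data fixed so far but not on $\kappa$, on the parameter $\varepsilon$ below, or on the point of the set $\mathcal M$ below, and ``$\varepsilon$ small'' means below a threshold of the same kind.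

\subsection*{The lattice of poles}
Let $\varepsilon>0$ be small, $\delta=\varepsilon^{3/2}$ and $\varepsilon'=\varepsilon/(16n)$. In the coordinate $\zeta$ of the cell $j$, consider the closed squares $\Pi_\ell$ of side $\varepsilon$ with centers $\ell\in\varepsilon\mathbb Z[i]$ that meet $\{\tau_1\le|\zeta|\le\tau_2\}$. In each of them take the $n$ points
\[
w_i=\ell+\frac{k\varepsilon}{4n},\qquad i=(j,\ell,k),\quad1\le k\le n .
\]
Let $I_j$ be the finite set of these indices, and write $k(i)=k$. Two points in one square have distance at least $\varepsilon/(4n)$, and two points in different squares at least $\varepsilon-\varepsilon/4$. So the discs $|\zeta-w_i|<\varepsilon'$ are disjoint. For small $\varepsilon$ they and the squares lie in $\{|\zeta|<\tau_3\}$, and $2\delta\le\varepsilon'/8$. Put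
\[
\Omega_j=B_j\setminus\bigcup_{i\in I_j}\{|\zeta-w_i|\le\delta\}\supset O_j,\qquad U_i=\{\delta<|\zeta-w_i|<2\delta\}\subset\Omega_j .
\]
For $f$ holomorphic on $U_i$ let $P_if$ be the part of its Laurent series at $w_i$ with negative exponents. It is holomorphic on $\{\zeta\in\mathbb C:|\zeta-w_i|>\delta\}$ and vanishes at $\infty$, and $f-P_if$ extends holomorphically to $|\zeta-w_i|<2\delta$.

\begin{lemma}\label{lem:laurent}
If $|f|\le b$ on $U_i$, then $|P_if(\zeta)|\le3b\,\delta/|\zeta-w_i|$ for $|\zeta-w_i|>\delta$.
\end{lemma}

\begin{proof}
Let $\delta<\delta'<2\delta$. The function $f-P_if$ is the Cauchy integral of $f$ over circles of radius tending to $2\delta$, so it is at most $2\delta b/(2\delta-\delta')$ on $|\zeta-w_i|=\delta'$. The function $(\zeta-w_i)P_if$ is holomorphic on $|\zeta-w_i|>\delta$ including $\infty$, so by the maximum principle it is at most $\delta'b\,(1+2\delta/(2\delta-\delta'))$ on $|\zeta-w_i|\ge\delta'$. Let $\delta'\downarrow\delta$.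
\end{proof}

\subsection*{The unknowns}
As Example~\ref{ex:parabola} shows, each pole $w_i$ needs two more unknowns: the point $\xi_i$ at which the direction $a_{k(i)}$ is evaluated, and the tail $\theta_i$. Let $\mathcal M$ be the set of all $(s,\varphi,\alpha,\xi,\theta)$ such that
\begin{itemize}
\item $(s,\varphi,\alpha)$ is in the domain of $\mathcal L$ and $\|(s,\varphi,\alpha)\|\le\kappa$;
\item $\xi=(\xi_i)$ with $\xi_i\in\mathbb C^n$ and $|\xi_i|\le r_j$ for $i\in I_j$;
\item $\theta=(\theta_i)$ with $\theta_i$ holomorphic on $\{|\zeta-w_i|>\delta\}$, $\mathbb C^n$-valued, and $|\theta_i(\zeta)|\le\varepsilon^{3/4}\delta/|\zeta-w_i|$.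
\end{itemize}
In the real Fr\'echet space of all such tuples without the bounds, with locally uniform convergence, $\mathcal M$ is nonempty, convex and closed, and it is compact by Montel's theorem. The exponent $\frac34$ leaves room on both sides: the tails produced below have size $C\varepsilon$, and tails of size $\varepsilon^{e'}$ have a small sum if $e'>\frac12$.

Given a point of $\mathcal M$, define $b_i\in\mathbb C$ by
\begin{equation}\label{eq:b}
\sum_{k=1}^nb_{(j,\ell,k)}\,a_k(\xi_{(j,\ell,k)})=\varepsilon^2\beta_j(\ell)\qquad\text{for all }j,\ell .
\end{equation}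
By \eqref{eq:basis} the solution is unique and $|b_i|\le C\varepsilon^2$. Put
\[
h_i=\frac{b_i\,a_{k(i)}(\xi_i)}{\zeta-w_i}+\theta_i,\qquad G_j=H_j+\varphi_j+\sum_{i\in I_j}h_i .
\]
The function $G_j$ is holomorphic on $\Omega_j$; it is the candidate for $\Phi_j^{-1}\circ g$.

\begin{lemma}\label{lem:riemann}
For small $\varepsilon$ and every point of $\mathcal M$ we have $|G_j-\psi_j|\le C\varepsilon^{1/4}$ and $|G_j|\le\frac58r_j$ on $\Omega_j$.
\end{lemma}

\begin{proof}
Let $\zeta\in\Omega_j$. We have $G_j-\psi_j=\sum_i\theta_i+\bigl(\sum_i\frac{b_ia_{k(i)}(\xi_i)}{\zeta-w_i}-\widehat\beta_j\bigr)$.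

\emph{The tails.} At most $(2\varepsilon/\varepsilon')^2=(32n)^2$ points satisfy $|\zeta-w_i|\le\varepsilon$, since their disjoint $\varepsilon'$-discs lie in a disc of radius $2\varepsilon$. Each has $|\zeta-w_i|^{-1}\le\delta^{-1}=\varepsilon^{-3/2}$. For the other points $|\zeta-w|\le2|\zeta-w_i|$ on the $\varepsilon'$-disc around $w_i$, so $|\zeta-w_i|^{-1}$ is at most twice the mean of $|\zeta-w|^{-1}$ over this disc. As the discs are disjoint and lie in $\mathbb D$, these points contribute at most $\frac2{\pi\varepsilon'^2}\int_{\mathbb D}|\zeta-w|^{-1}d\mu(w)\le\frac{2}{\pi\varepsilon'^2}\,4\pi$. Hence $\sum_i|\zeta-w_i|^{-1}\le C\varepsilon^{-2}$ and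
\[
\sum_i|\theta_i(\zeta)|\le C\varepsilon^{3/4+3/2-2}=C\varepsilon^{1/4}.
\]

\emph{The Riemann sum.} The squares cover the support of $\beta_j$ and overlap in null sets, so we can compare square by square. Let $|\zeta-\ell|\ge4\varepsilon$. For $w\in\Pi_\ell$, in particular for the poles in $\Pi_\ell$, we have $|w-\ell|\le\varepsilon$ and $\frac34|\zeta-\ell|\le|\zeta-w|\le\frac54|\zeta-\ell|$, so $\bigl|\frac1{\zeta-w}-\frac1{\zeta-\ell}\bigr|\le C\varepsilon|\zeta-\ell|^{-2}$. By the $C^1$ bound on $\beta_j$,
\[
\Bigl|\int_{\Pi_\ell}\frac{\beta_j(w)\,d\mu(w)}{\zeta-w}-\frac{\varepsilon^2\beta_j(\ell)}{\zeta-\ell}\Bigr|\le\int_{\Pi_\ell}\Bigl(\frac{|\beta_j(w)-\beta_j(\ell)|}{|\zeta-w|}+\frac{C\varepsilon|\beta_j(\ell)|}{|\zeta-\ell|^2}\Bigr)d\mu\le\frac{C\varepsilon^3}{|\zeta-\ell|}+\frac{C\varepsilon^3}{|\zeta-\ell|^2},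
\]
and by \eqref{eq:b} and $|b_i|\le C\varepsilon^2$ the sum of the $n$ pole terms in $\Pi_\ell$ differs from $\varepsilon^2\beta_j(\ell)/(\zeta-\ell)$ by at most $C\varepsilon^3|\zeta-\ell|^{-2}$. These squares lie in $\{3\varepsilon\le|w-\zeta|\le2\}$, and $\varepsilon^2|\zeta-\ell|^{-p}\le C\int_{\Pi_\ell}|\zeta-w|^{-p}d\mu$ for $p=1,2$. So the total error from them is at most $C\varepsilon\int_{3\varepsilon}^2(1+\varrho^{-1})\,d\varrho\le C\varepsilon\log(1/\varepsilon)$. At most $81$ squares have $|\zeta-\ell|<4\varepsilon$. They lie in $|w-\zeta|\le5\varepsilon$, so they contribute at most $C\varepsilon$ to the integral, and at most $C\varepsilon^2/\delta=C\varepsilon^{1/2}$ to the sum. Altogether the bracket is at most $C\varepsilon^{1/2}$.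

This proves the first bound, and the second follows from $|\psi_j|\le r_j/2$.
\end{proof}

\subsection*{The map $\mathcal T$}
We assign to a point of $\mathcal M$ new values of all unknowns.

\emph{The points $\xi_i$.} For $i\in I_j$ the regular part $\Lambda_i=G_j-h_i=H_j+\varphi_j+\sum_{i'\ne i}h_{i'}$ is holomorphic on $|\zeta-w_i|<\varepsilon'$. The circle $|\zeta-w_i|=\varepsilon'/2$ lies in $\Omega_j$, and on it $|h_i|\le C\varepsilon^2/\varepsilon'+2\varepsilon^{3/4}\delta/\varepsilon'\le C\varepsilon$. By Lemma~\ref{lem:riemann} and the maximum principle $|\Lambda_i|\le\frac34r_j$ on $|\zeta-w_i|\le\varepsilon'/2$. Put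
\[
\xi_i^{\mathrm{new}}=\Lambda_i(w_i),\qquad\text{so }|\xi_i^{\mathrm{new}}|\le r_j .
\]
Cauchy's estimate gives $|\Lambda_i'|\le C/\varepsilon'$ on $|\zeta-w_i|\le\varepsilon'/8$, hence $|\Lambda_i-\xi_i^{\mathrm{new}}|\le C\delta/\varepsilon'\le C\varepsilon^{1/2}$ on $|\zeta-w_i|\le2\delta$.

\emph{The tails.} On $U_i$ we have $|h_i|\le C\varepsilon^2/\delta+\varepsilon^{3/4}\le C\varepsilon^{1/2}$, so $|G_j-\xi_i^{\mathrm{new}}|\le C\varepsilon^{1/2}$. Both $G_j$ and $\xi_i^{\mathrm{new}}$ lie in $\mathbb B(2r_j)$, so Lemma~\ref{lem:tubes}(c) gives $|Q_{k(i),\xi_i^{\mathrm{new}}}(G_j)|\le C\varepsilon$ on $U_i$. Put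
\[
\theta_i^{\mathrm{new}}=-P_i\bigl[Q_{k(i),\xi_i^{\mathrm{new}}}(G_j|_{U_i})\bigr].
\]
By Lemma~\ref{lem:laurent}, $|\theta_i^{\mathrm{new}}|\le C\varepsilon\,\delta/|\zeta-w_i|\le\varepsilon^{3/4}\delta/|\zeta-w_i|$ for small $\varepsilon$. In Example~\ref{ex:parabola} the formula returns $P[(b/\zeta+\omega_0-\omega_0(0))^2]=b^2/\zeta^2$ in the second coordinate, the tail found there.

\emph{The gluing data.} On $O_j$ we have $\chi=1$, so $\psi_j=v_j+p_j(\alpha)+\varphi_j$ is holomorphic; also $|s_j|\le C_0\kappa<\kappa_1$. So
\[
e_j=\mathcal R_j(\cdot,s_j)-(G_j-\psi_j)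
\]
is holomorphic on $O_j$. Put $(s,\varphi,\alpha)^{\mathrm{new}}=\mathcal S(e)$. By \eqref{eq:exp} and Lemmas~\ref{lem:cousin} and~\ref{lem:riemann},
\begin{equation}\label{eq:new}
\|(s,\varphi,\alpha)^{\mathrm{new}}\|\le C_S\bigl(C_RC_0^2\kappa^2+C\varepsilon^{1/4}\bigr).
\end{equation}

\emph{Choice of constants.} First choose $\kappa\le\kappa_0$ with $C_SC_RC_0^2\kappa\le\frac12$ and so small that
\begin{equation}\label{eq:kappa}
\operatorname{dist}\bigl(\rho(u(z)+\nu),u(z)\bigr)<\eta/2\qquad\text{for }z\in A_0,\ |\nu|\le\kappa ,
\end{equation}
which is possible because $\rho$ is uniformly continuous near the compact set $u(A_0)$ and fixes it. Then choose $\varepsilon$ small in the sense above and with $C_SC\varepsilon^{1/4}\le\kappa/2$ in \eqref{eq:new}. Now $\mathcal T\colon(s,\varphi,\alpha,\xi,\theta)\mapsto(s,\varphi,\alpha,\xi,\theta)^{\mathrm{new}}$ maps $\mathcal M$ to $\mathcal M$.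

\begin{lemma}\label{lem:fixed}
The map $\mathcal T$ has a fixed point.
\end{lemma}

\begin{proof}
Tychonoff's fixed point theorem states that a continuous self-map of a nonempty compact convex subset of a locally convex Hausdorff space has a fixed point. So it suffices to show that $\mathcal T$ is continuous for locally uniform convergence; $\varepsilon$ is fixed, so all sums are finite. The functions $\beta_j$ and $H_j$ are affine in the finite-dimensional variable $\alpha$, and the $b_i$ depend continuously on $(\xi,\alpha)$ by Cramer's rule. Hence $G_j\in\mathcal O(\Omega_j,\mathbb C^n)$ and $h_i$ depend continuously on the point of $\mathcal M$. The value $\xi_i^{\mathrm{new}}$ is the mean of $G_j-h_i$ over the compact circle $|\zeta-w_i|=\varepsilon'/2$ in $\Omega_j$. For $\delta<\delta'<2\delta$ and $|\zeta-w_i|>\delta'$, the value $P_if(\zeta)$ is a Cauchy integral of $f$ over the compact circle $|w-w_i|=\delta'$ in $\Omega_j$. On this circle $Q_{k(i),\xi_i^{\mathrm{new}}}(G_j)$ varies continuously in sup norm, since $Q_{k,\xi}(\xi')$ is uniformly continuous for $|\xi|,|\xi'|\le r_j$. So $\theta_i^{\mathrm{new}}$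 varies continuously. Finally $e_j\in\mathcal O(O_j,\mathbb C^n)$ varies continuously, because $\mathcal R_j$ is uniformly continuous on compact subsets of $O_j\times\mathbb B(\kappa_1)$, and $\mathcal S$ is continuous.
\end{proof}

\section{The rational curve}\label{sec:glue}

Take a fixed point $(s,\varphi,\alpha,\xi,\theta)$ of $\mathcal T$. The fixed point equations are the gluing conditions.

\emph{On the annuli $O_j$.} Since $(s,\varphi,\alpha)=\mathcal S(e)$ and $\mathcal L\mathcal S(e)=e$,
\[
\varphi_j+p_j(\alpha)-s_j=e_j=\mathcal R_j(\cdot,s_j)-G_j+v_j+p_j(\alpha)+\varphi_j .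
\]
So $G_j=v_j+s_j+\mathcal R_j(\cdot,s_j)$, and \eqref{eq:exp} gives $\Phi_j(G_j)=E(\cdot,s)$ on $O_j$.

\emph{At the poles.} Let $i\in I_j$ and $k=k(i)$. We have $G_j=\Lambda_i+h_i$ with $\Lambda_i$ holomorphic on $|\zeta-w_i|<\varepsilon'$, and $h_i$ holomorphic on $|\zeta-w_i|>\delta$ and zero at $\infty$. So $P_iG_j=h_i$, and $P_i$ kills constants. By the definition of $Q_{k,\xi_i}$ and the equation $\theta_i=-P_i[Q_{k,\xi_i}(G_j)]$,
\[
P_i\bigl[DT_k(\xi_i)^{-1}\bigl(T_k(G_j)-T_k(\xi_i)\bigr)\bigr]=P_i\bigl[G_j-\xi_i\bigr]+P_i\bigl[Q_{k,\xi_i}(G_j)\bigr]=h_i-\theta_i=\frac{b_i\,a_k(\xi_i)}{\zeta-w_i}.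
\]
Apply the constant matrix $DT_k(\xi_i)$, which commutes with $P_i$ and sends $a_k(\xi_i)$ to $(1,0)$. We find that $T_k(G_j)-\frac{b_i}{\zeta-w_i}(1,0)$ has no negative Laurent terms, so it extends holomorphically to the disc $D_i=\{|\zeta-w_i|<2\delta\}$. Write $T_k(G_j)=(\omega_i,y_i)$ on $U_i$. Then $\omega_i$ extends to a holomorphic map $D_i\to\mathbb P^1$ with at most one simple pole, and $y_i$ extends holomorphically to $D_i$. Since $|y_i|<\frac12$ on $U_i$, the maximum principle gives $|y_i|\le\frac12$ on $D_i$. So $\Psi_k(\omega_i,y_i)\colon D_i\to X$ is defined and holomorphic, and on $U_i$ it equals $\Psi_k(T_k(G_j))=\Phi_j(G_j)$ by Lemma~\ref{lem:tubes}(a).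

\emph{Gluing.} Define $g$ by $E(z,s(z))$ on $A$, by $\Phi_j(G_j)$ on $\Omega_j$, by $\Psi_{k(i)}(\omega_i,y_i)$ on $D_i$, and by $\sigma\circ g\circ c$ on $c(B_j)$. We have $B_j=\Omega_j\cup\bigcup_{i\in I_j}D_i$, so these sets cover $\mathbb P^1$. The discs $D_i$ are disjoint from one another and from $A$, and the remaining overlaps are $\Omega_j\cap D_i=U_i$, $A\cap\Omega_j=O_j$ and $A\cap c(B_j)=c(O_j)$. The first two have been treated. On $A$, since $s$ is real,
\[
\sigma E\bigl(c(z),s(c(z))\bigr)=E\bigl(z,\overline{s(c(z))}\bigr)=E(z,s(z)),
\]
which shows that $g|_A$ is equivariant and that the definitions agree on $c(O_j)$. So $g\colon\mathbb P^1\to X$ is holomorphic and equivariant. On $A_0\subset A$ we have $g=\rho(u+s)$ with $|s|\le\kappa$ and $\Gamma=\tilde\gamma$, so \eqref{eq:uclose} and \eqref{eq:kappa} give $\operatorname{dist}(g,\tilde\gamma)<\eta$. This proves Proposition~\ref{prop:hol}, and with it Theorems~\ref{thm:B} and~\ref{thm:A}.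

\begin{remark}
Rational connectedness was used twice: simple connectivity gave the smooth map $\Gamma$, and very free curves through \emph{every} point gave the tubes of Lemma~\ref{lem:tubes} wherever the cells are mapped. One rational curve through each point is not enough. If $X=\mathbb P^1\times Y$ with $Y$ a real curve of genus $1$ and $Y(\mathbb R)\neq\emptyset$, every rational curve has constant projection to $Y$, so a loop with nonconstant projection cannot be approximated. Projectivity was used for the Lebesgue number $\lambda$, for the affine set $W$, and for GAGA.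
\end{remark}

\section{Curves of bounded degree}\label{sec:degree}

The construction gives no control on the degree of $g$, and on $X_t$ none is possible uniformly in $t$. We prove Proposition~\ref{prop:C} by showing that the real loci of curves of bounded degree shrink to points as $t\to0$. Here $C$ is again the curve $(q_1=q_2=q_3=0)$. It is connected, as a positive-dimensional complete intersection, and smooth. By adjunction $K_C=\mathcal O_C(6-5)=\mathcal O_C(1)$, of degree $2^3=8$, so $C$ has genus $5$, and by L\"uroth's theorem every morphism $\mathbb P^1\to C$ is constant.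

A subset of $\mathbb R^k$ is \emph{semialgebraic} if it is a finite Boolean combination of sets given by polynomial equations and inequalities, and a map is semialgebraic if its graph is. We use three elementary facts. Projections of semialgebraic sets are semialgebraic, so conditions with quantifiers over real variables define semialgebraic sets. The projection of a semialgebraic set onto its image has a semialgebraic section. A bounded semialgebraic function on an interval $(0,t'')$ is, for small $t$, a convergent real power series in $t^{1/e}$ for some integer $e\geq1$.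

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Curves of degree $0$ are constant, so it suffices to treat one degree $d\ge1$ and to take the minimum of finitely many thresholds. Let $\mathcal U,\pi,t'$ be as in Lemma~\ref{lem:tube}. Measure distances in $\mathbb{RP}^4$ through the embedding $(x_ix_j/|x|^2)$ in $\mathbb R^{15}$. Cover $C(\mathbb R)$ by open arcs, and let $\lambda_0$ be a Lebesgue number for the cover of the compact set $\mathcal U$ by their preimages under $\pi$. If a loop in $X_t(\mathbb R)$, $0<t<t'$, has image of diameter less than $\lambda_0$, it lies in a subset homeomorphic to an arc times $\mathbb S^2$, which is simply connected, so the loop is null-homotopic.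

A rational curve of degree $d$ is given by a $5$-tuple $g=(g_0,\dots,g_4)$ of real binary forms of degree $d$ without common complex zero, which we normalize so that the coefficient vector has norm $1$. Let $F_t$ be the equation of $X_t$, and let $\mathcal P$ be the set of pairs $(t,g)$ with $0<t<t'$, $g$ as above, $F_t(g)\equiv0$, and such that two points of $g(\mathbb{RP}^1)$ have distance at least $\lambda_0$. This set is semialgebraic. Suppose that the proposition fails in degree $d$. Then the projection of $\mathcal P$ to the $t$-axis has $0$ in its closure; being a finite union of points and intervals, it contains an interval $(0,t'')$. Choose a semialgebraic section $t\mapsto g_t$. Its coefficients are bounded, so for small $t$ they are convergent power series in $s=t^{1/e}$ for a common $e$. We obtain forms $g^{s}$ depending holomorphically on $s$ in a disc $\Delta\subset\mathbb C$ around $0$, with $g^s=g_{s^e}$ for small $s>0$. By continuity the coefficient vector of $g^0$ has norm $1$, so $g^0\ne0$.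

The set of $s\in\Delta$ for which the five forms have a common zero in $\mathbb P^1$ is analytic: it is where the resultants of all pairs of linear combinations of the forms vanish. It contains no small $s>0$, so it is discrete, and after shrinking $\Delta$ it is contained in $\{0\}$. Thus the common zeros of the forms in $\mathbb P^1\times\Delta$ lie over $s=0$, and they are finite in number since $g^0\ne0$. A meromorphic map from a smooth surface to projective space with finitely many points of indeterminacy becomes holomorphic after finitely many blow-ups of points lying over them. So there are a proper map $Y\to\mathbb P^1\times\Delta$, biholomorphic over $s\ne0$, and a holomorphic map $\hat g\colon Y\to\mathbb P^4$ that equals $g^s$ on the fiber over $s\ne0$. The fiber $Y_0$ over $s=0$ is a finite union of curves $D\cong\mathbb P^1$: the strict transforms of $\mathbb P^1\times\{0\}$ and of the exceptional curves.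

The set $\Xi=\hat g(Y_0)\cap C$ is finite. Otherwise $\hat g(D)\cap C$ is infinite for some $D$. Then $\hat g|_D$ is nonconstant and the closed analytic subset $(\hat g|_D)^{-1}(C)$ of $D$ is infinite, hence equal to $D$, and $\hat g|_D$ is a nonconstant morphism $\mathbb P^1\to C$, which does not exist.

Let $s_\nu\downarrow0$ and $z_\nu\in\mathbb{RP}^1$. By properness a subsequence of the points $(z_\nu,s_\nu)\in Y$ converges to some $y\in Y_0$, and $g^{s_\nu}(z_\nu)\to\hat g(y)$. The points $g^{s_\nu}(z_\nu)$ are real and satisfy $|\tilde q|^2\le s_\nu^e\to0$, so $\hat g(y)\in C(\mathbb R)$, and $\hat g(y)\in\Xi$. Consequently $\Xi\cap C(\mathbb R)$ is nonempty, and if we choose pairwise disjoint open balls of diameter less than $\lambda_0$ around its finitely many points, then $g^s(\mathbb{RP}^1)$ lies in their union for all small $s>0$. Being connected, it lies in one ball. This contradicts $(s^e,g^s)\in\mathcal P$.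

The last assertion follows: for $t<t_d$ a rational curve on $X_t$ that is not null-homotopic has degree greater than $d$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gam} Gamelin, \emph{Uniform Algebras}.

\bibitem{Kol} J.~Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\bibitem{KM} J\'anos Koll\'ar and Fr\'ed\'eric Mangolte, \emph{Approximating curves on real rational surfaces}, arXiv:1210.5687 (2012).

\end{thebibliography}
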